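# A Boolean algebra with no strictly positive measure, all of whose subalgebras of size $\aleph_1$ are $\sigma$-centered

## 1. Finite and cofinite subsets of $\omega_1$

Let $\mathfrak C$ be the algebra of all finite and all cofinite subsets of $\omega_1$. Can we give every nonzero element of $\mathfrak C$ a positive mass, in a finitely additive way and with finite total mass?

No. Suppose $\mu$ does this. Every singleton $\{i\}$ has $\mu(\{i\})>0$, and there are uncountably many $i$, so for some $n$ the set of $i$ with $\mu(\{i\})\ge 1/n$ is infinite. Taking $k$ of these points gives $\mu(\omega_1)\ge k/n$ for every $k$, which is impossible.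

Now take a countable subalgebra $\mathfrak B\subseteq\mathfrak C$ and list its nonzero elements as $a_0,a_1,\dots$ (with repetitions if $\mathfrak B$ is finite). Pick a point $x_n\in a_n$ for each $n$ and put
$$\mu(a)=\sum\{2^{-n}: x_n\in a\}\qquad(a\in\mathfrak B).$$
This is finitely additive, has total mass $2$, and $\mu(a_n)\ge 2^{-n}>0$ for every $n$. So the whole algebra has no such measure, while every countable piece of it does. The smallest piece that shows the failure has size $\aleph_1$.

**Definition.** A Boolean algebra $\mathfrak A$ *carries a strictly positive measure*, written $\mathfrak A\in\mathsf{SPM}$, if there is a finitely additive $\mu:\mathfrak A\to\mathbb R_+$ with $\mu(a)>0$ for every $a\in\mathfrak A^+=\mathfrak A\setminus\{0\}$.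

The argument for $\mathfrak B$ works for any countable algebra, with an ultrafilter containing $a_n$ in place of the point $x_n$. So countable subalgebras never show that an algebra is outside $\mathsf{SPM}$. On the other hand, whenever an algebra has an uncountable family of pairwise disjoint nonzero elements, $\aleph_1$ of them generate a subalgebra of size $\aleph_1\le\mathfrak c$ outside $\mathsf{SPM}$, by the argument for $\mathfrak C$. Here $\mathfrak c$ is the cardinality of the continuum. If we want an algebra outside $\mathsf{SPM}$ whose failure is invisible in subalgebras of size $\le\mathfrak c$, the cheap reason used for $\mathfrak C$ is therefore not available. Do such algebras have to exist? The question, posed by Menachem Magidor and Grzegorz Plebanek in "On Boolean algebras with strictly positive measures", arXiv:1809.04118 (2018), is this: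

> Is it consistent with GCH that every algebra $\mathfrak A\notin\mathsf{SPM}$ contains a subalgebra $\mathfrak B\notin\mathsf{SPM}$ of cardinality $\le\mathfrak c$?

Two facts come with the question as background. In the constructible universe $L$ there is $\mathfrak A\notin\mathsf{SPM}$ with $|\mathfrak A|=\mathfrak c^+$ such that all subalgebras of size $\le\mathfrak c$ are in $\mathsf{SPM}$. In the other direction, let NMA$^-$ be the axiom that for every set $X$ there is a countably additive probability measure $\mu$ on $\mathcal P([X]^{<\mathfrak c})$ with $\mu(\{A: x\in A\})=1$ for every $x\in X$. It follows from the Normal Measure Axiom, whose consistency follows from the existence of a supercompact cardinal. Under NMA$^-$, every Boolean algebra all of whose subalgebras of size $<\mathfrak c$ are in $\mathsf{SPM}$ is itself in $\mathsf{SPM}$.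

The answer to the question is no, and CH alone is enough to refute the statement.

**Theorem 1 (ZFC).** There is a Boolean algebra $\mathfrak A$ with $|\mathfrak A|=2^{\aleph_1}$ such that

1. $\mathfrak A\notin\mathsf{SPM}$;
2. for every subalgebra $\mathfrak B\subseteq\mathfrak A$ with $|\mathfrak B|\le\aleph_1$, the set $\mathfrak B^+$ is a union of countably many centered families (traces of ultrafilters). In particular $\mathfrak B\in\mathsf{SPM}$.

**Corollary 2.** CH (hence GCH) implies that there is an algebra not in $\mathsf{SPM}$ all of whose subalgebras of cardinality $\le\mathfrak c$ are in $\mathsf{SPM}$. So it is not consistent with GCH that every $\mathfrak A\notin\mathsf{SPM}$ contains a subalgebra $\mathfrak B\notin\mathsf{SPM}$ with $|\mathfrak B|\le\mathfrak c$.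

The corollary is immediate: CH says $\mathfrak c=\aleph_1$, so the algebra of Theorem 1 is as required. Under GCH its size is $2^{\aleph_1}=\aleph_2=\mathfrak c^+$.

## 2. Stone spaces, density, and products of countable spaces

A family of elements is *centered* if all its finite meets are nonzero. An algebra $\mathfrak B$ is *$\sigma$-centered* if $\mathfrak B^+$ is a union of countably many centered families. For example, every countable algebra is $\sigma$-centered (one family $\{a\}$ for each $a\in\mathfrak B^+$), and the algebra $\mathfrak C$ above is not, since a centered family contains at most one singleton.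

We shall build algebras from the space side. Let $K$ be compact and zero-dimensional, given as a closed subspace of some $2^X$. Then $\mathrm{Clop}(K)$ is generated by the coordinate sets $\{k\in K:k(x)=1\}$, because a clopen set is open and compact, hence a finite union of traces of basic open sets. We need one observation about such algebras.

**Dense sets give measures.** If $K$ has a countable dense set $\{x_k:k\in\omega\}$, then every nonzero $W\in\mathrm{Clop}(K)$ contains some $x_k$. So $\mathrm{Clop}(K)^+$ is the union of the countably many ultrafilters $\{W:x_k\in W\}$, and $W\mapsto\sum\{2^{-k}:x_k\in W\}$ is a strictly positive measure. Both properties pass to subalgebras. To prove part 2 of Theorem 1 we shall therefore show that certain spaces are separable.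

The tool for producing countable dense sets is a case of the Hewitt–Marczewski–Pondiczery theorem, whose proof is short.

**Lemma 3.** A product of at most $\mathfrak c$ nonempty countable spaces is separable.

*Proof.* Let the index set be $T\subseteq\mathbb R$, and for each $t\in T$ list $X_t=\{x_t^k:k\in\omega\}$. For every finite sequence of pairwise disjoint intervals $I_1,\dots,I_m$ with rational endpoints and all $k_1,\dots,k_m\in\omega$, take the point whose $t$-th coordinate is $x_t^{k_l}$ if $t\in I_l$, and $x_t^0$ if $t$ is in no $I_l$. There are countably many such points. A nonempty basic open set restricts finitely many coordinates $t_1,\dots,t_m$ and contains points with prescribed coordinates $x_{t_l}^{k_l}$ there. Separating the $t_l$ by disjoint rational intervals gives one of our points inside it. $\square$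

Last, for each $j<\omega_1$ we fix once and for all an injection $e_j:j\to\omega$, which exists because $j$ is countable. We write $e(i,j)=e_j(i)$ for $i<j<\omega_1$. For instance one may take $e(i,j)=i$ for $i<j\le\omega$, and $e(\omega,\omega+1)=0$, $e(n,\omega+1)=n+1$. Functions on $[\omega_1]^2$ are written $f(i,j)$ with $i<j$.

## 3. One pair of clopen sets that every measure pushes apart

Here is the smallest piece of the mechanism. Let $y$ range over $\{\emptyset\}\cup\{\{n\}:n\in\omega\}\subseteq 2^\omega$, which is a convergent sequence with limit $\emptyset$. For each $n$ let $C_n$ range over the subsets of $\{0,1\}$. Impose the condition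
$$C_n=\{0,1\}\ \Rightarrow\ n\in y .$$
In the space of all such $(y,(C_n)_n)$ put $b_n=\{n\in y\}$ and $c_{n,i}=\{i\in C_n\}$. Then $c_{n,0}\cap c_{n,1}\subseteq b_n$. The two sets do meet, at a point with $y=\{n\}$, $C_n=\{0,1\}$ and all other $C_m$ empty. But the $b_n$ are pairwise disjoint, so for any finite measure $\mu$ we have $\mu(b_n)\to0$. Whatever the measure is, some $n$ makes $\mu(c_{n,0}\cap c_{n,1})$ as small as we like. The measure is chosen first, and the algebra has an answer ready.

Now do this for all pairs at once. Give each pair $i<j<\omega_1$ its own $y_{ij}$, and replace the single number $n$ by a function $f:[\omega_1]^2\to\omega$. For each $f$ there is a set $C_f\subseteq\omega_1$, subject to: if $i,j\in C_f$, then $f(i,j)\in y_{ij}$. With $c_{f,i}=\{i\in C_f\}$ and $b^{ij}_n=\{n\in y_{ij}\}$ we get $c_{f,i}\cap c_{f,j}\subseteq b^{ij}_{f(i,j)}$. Given a measure $\mu$ and any prescribed positive numbers $\eta(i,j)$, some $f$ satisfies $\mu(c_{f,i}\cap c_{f,j})\le\eta(i,j)$ for all pairs.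

**The constant bound, and where it stops.** The first choice one would try is $\eta(i,j)=\eta$ constant. If $\mu$ is strictly positive with total mass $1$, then uncountably many $i$ have $\mu(c_{f,i})\ge\varepsilon$ for some $\varepsilon>0$. We would like many sets of measure $\ge\varepsilon$ with tiny pairwise intersections, because these do not fit into total mass $1$. But $\varepsilon$ is found only after $f$ is fixed, and $f$ depends on $\eta$. If $\varepsilon$ turns out to be at most $\eta$, the information $\mu(c_{f,i}\cap c_{f,j})\le\eta$ may say nothing. Repeating with a smaller $\eta$ changes $f$ and hence $\varepsilon$ again.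

What is needed is a single assignment of bounds that becomes arbitrarily small along suitable subsets of *every* uncountable set. The bounds $\eta(i,j)=2^{-e(i,j)}$ do this.

**Lemma 4.** Let $J\subseteq\omega_1$ be infinite and $r\in\omega$. There is an infinite $T\subseteq J$ with $e(i,j)\ge r$ for all $i<j$ in $T$.

*Proof.* Join $i<j$ in $J$ by an edge if $e(i,j)<r$. Since $e_j$ is injective, each $j$ is joined to at most $r$ smaller elements. Going up along the well-order, give $j$ the least color in $\{0,\dots,r\}$ not used by a smaller element joined to it. Joined elements get different colors, there are only $r+1$ colors, and $J$ is infinite, so some color class is infinite. Take it as $T$. $\square$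

**Which sets $y_{ij}$ should be allowed?** For the measure argument we need a compact space of *finite* sets $y_{ij}$. If we allowed all of $2^\omega$, we could not conclude that $\mu(b_n)\to0$: the fair-coin measure on $2^\omega$ gives $\{y:n\in y\}$ measure $\frac12$ for every $n$. Sets with at most one element, as in the small example, or with at most $N$ elements, do form a compact space. In Section 6 we shall see that they leave too little room for the separability argument. The family we use is compact, consists of finite sets, and contains sets of every finite size: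
$$\mathcal S=\{\emptyset\}\cup\{s\subseteq\omega:\ s\neq\emptyset\text{ finite},\ |s|\le\min s\}\subseteq2^\omega .$$
For example, $\{1\}$ is the only member with minimum $1$. The members with minimum $2$ are $\{2\}$ and $\{2,n\}$ for $n>2$, and $\{2,n\}\to\{2\}$ as $n\to\infty$. No member contains $0$.

**Lemma 5.** $\mathcal S$ is countable, all its members are finite, and it is closed in $2^\omega$; hence it is compact and zero-dimensional. If $s\in\mathcal S$ and $n\in s$, then $|s|\le n$.

*Proof.* The first two statements are clear. For closedness let $t\notin\mathcal S$. Then $t\ne\emptyset$; put $m=\min t$. Whether $t$ is infinite, or finite with $|t|>m$, it has at least $m+1$ elements. Let $N$ exceed the first $m+1$ of them. Every $s$ with $s\cap N=t\cap N$ has $\min s=m$ and $|s|\ge m+1$, so $s\notin\mathcal S$. This is a neighborhood of $t$ missing $\mathcal S$. Finally, if $n\in s\in\mathcal S$, then $|s|\le\min s\le n$. $\square$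

## 4. The spaces $K_\Phi$

Let
$$F=\{f\in\omega^{[\omega_1]^2}: f(i,j)\ge e(i,j)+1\text{ for all }i<j\}.$$
Then $|F|=2^{\aleph_1}$. The lower bound on $f$ is harmless for the measure argument, and it is exactly what will fit certain sets of size at most $e(i,j)$ into $\mathcal S$. For $\Phi\subseteq F$ let
$$K_\Phi=\Big\{(y,C)\in \mathcal S^{[\omega_1]^2}\times (2^{\omega_1})^{\Phi}:\ \forall f\in\Phi\ \forall i<j\ \big(i,j\in C_f\Rightarrow f(i,j)\in y_{ij}\big)\Big\},$$
where $C_f\in2^{\omega_1}$ is regarded as a subset of $\omega_1$. Each single condition involves three coordinates with two values each, so it is clopen. Hence $K_\Phi$ is closed in the product, so it is compact and zero-dimensional, and $\mathrm{Clop}(K_\Phi)$ is generated by the sets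
$$b^{ij}_n=\{(y,C):n\in y_{ij}\},\qquad c_{f,i}=\{(y,C):i\in C_f\}\quad(f\in\Phi).$$
By the definition of $K_\Phi$,
$$c_{f,i}\cap c_{f,j}\subseteq b^{ij}_{f(i,j)}\qquad(i<j).\tag{1}$$
Each $c_{f,i}$ is nonempty: take $y\equiv\emptyset$, $C_f=\{i\}$, and $C_g=\emptyset$ for $g\ne f$. This point lies in $c_{f,i}$ and in no $c_{g,i}$ with $g\ne f$, so for fixed $i$ the sets $c_{f,i}$ ($f\in\Phi$) are distinct.

Put $K=K_F$ and $\mathfrak A=\mathrm{Clop}(K)$. There are $\aleph_1+2^{\aleph_1}\cdot\aleph_1=2^{\aleph_1}$ generators, and the $2^{\aleph_1}$ sets $c_{f,0}$ are distinct, so $|\mathfrak A|=2^{\aleph_1}$.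

**Restricting the index set.** Let $\Phi\subseteq\Psi\subseteq F$. The projection $K_\Psi\to K_\Phi$ that forgets $C_f$ for $f\in\Psi\setminus\Phi$ is onto, since a point of $K_\Phi$ is lifted by putting $C_f=\emptyset$ for these $f$. Taking preimages is therefore an injective homomorphism $\mathrm{Clop}(K_\Phi)\to\mathrm{Clop}(K_\Psi)$. Its image is the subalgebra generated by all $b^{ij}_n$ and all $c_{f,i}$ with $f\in\Phi$. So that subalgebra is isomorphic to $\mathrm{Clop}(K_\Phi)$.

## 5. $\mathfrak A\notin\mathsf{SPM}$

Suppose $\mu$ is a strictly positive measure on $\mathfrak A$, normalized by $\mu(K)=1$.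

**Step 1: $\mu(b^{ij}_n)\to0$ for fixed $i<j$.** This step is what makes a good choice of $f$ possible. By compactness, a clopen set that is the union of countably many pairwise disjoint clopen sets is already the union of finitely many of them, the remaining ones being empty. So $\mu$ is $\sigma$-additive on the algebra $\mathrm{Clop}(K)$, and by Carathéodory's theorem it extends to a $\sigma$-additive measure on the generated $\sigma$-algebra. Every point $(y,C)$ lies in only finitely many $b^{ij}_n$, because $y_{ij}$ is finite. Thus $1_{b^{ij}_n}\to0$ pointwise, and dominated convergence gives $\mu(b^{ij}_n)\to0$.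

**Step 2: choosing $f$.** We select the index $f$ that defeats $\mu$. By Step 1, for each pair we can choose $f(i,j)\ge e(i,j)+1$ so large that
$$\mu\big(b^{ij}_{f(i,j)}\big)\le2^{-e(i,j)}\qquad\text{for all }i<j.\tag{2}$$
Then $f\in F$. Write $c_i=c_{f,i}$. By (1), $\mu(c_i\cap c_j)\le2^{-e(i,j)}$.

**Step 3: too many large, nearly disjoint sets.** We now reach the contradiction. Since $\mu(c_i)>0$ for all $i<\omega_1$, there are $\varepsilon>0$ and an uncountable $J\subseteq\omega_1$ with $\mu(c_i)\ge\varepsilon$ for $i\in J$. Only now choose $M\in\omega$ with $M\varepsilon\ge2$, and then $r$ with $M^22^{-r}\le1$. By Lemma 4 there is a set $T\subseteq J$ with $M$ elements such that $e(i,j)\ge r$ for all $i<j$ in $T$.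

We use Bonferroni's inequality. A point lying in exactly $m\ge1$ of the sets $c_i$ ($i\in T$) is counted $m-\binom m2$ times in $\sum_i1_{c_i}-\sum_{i<j}1_{c_i\cap c_j}$, and $m-\binom m2\le1$ because $(m-1)(m-2)\ge0$. Points in none of the sets are counted $0$ times. Integrating,
$$1\ \ge\ \sum_{i\in T}\mu(c_i)-\sum_{i<j,\ i,j\in T}\mu(c_i\cap c_j)\ \ge\ M\varepsilon-\tfrac{M^2}2\,2^{-r}\ \ge\ 2-\tfrac12>1,$$
a contradiction. This proves part 1 of Theorem 1. $\square$

## 6. Graphs on $\omega_1$ with few non-edges below each vertex

Part 2 asks for countable dense sets in $K_\Phi$ when $|\Phi|=\aleph_1$. Fix $y$ for a moment and look at one $f$. It defines a graph on $\omega_1$, in which $i<j$ are adjacent when $f(i,j)\in y_{ij}$, and $C_f$ may be any clique of this graph. When is the space of all cliques of a graph, a closed subspace of $2^{\omega_1}$, separable?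

Not always. In the graph with no edges, the cliques are $\emptyset$ and the singletons. Each singleton is an isolated point of the space of cliques (it is the only clique containing its element), so a dense set must contain all $\aleph_1$ of them. Here is a condition that suffices.

**Lemma 6.** Let $G$ be a graph on $\omega_1$ such that for each $j$ the set $D_j=\{i<j: i,j\text{ not adjacent}\}$ is finite. Then the space of cliques of $G$ is separable.

*Proof.* By Lemma 3 let $E$ be a countable dense subset of $2^{\omega_1}$. For $\sigma\in2^{\omega_1}$ put
$$C(\sigma)=\{j:\ \sigma(j)=1\text{ and }\sigma(i)=0\text{ for all }i\in D_j\}.$$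
This is a clique: if $i<j$ are in $C(\sigma)$, then $\sigma(i)=1$, hence $i\notin D_j$. To see that $\{C(\sigma):\sigma\in E\}$ is dense, let $C^*$ be a clique and $I\subseteq\omega_1$ finite, and put $P=C^*\cap I$. For $j\in P$ the finite set $D_j$ is disjoint from $P$, because $P$ is a clique. So the finitely many requirements "$\sigma=1$ on $P$; $\sigma=0$ on $(I\setminus P)\cup\bigcup_{j\in P}D_j$" are consistent, and some $\sigma\in E$ satisfies them. Then $C(\sigma)\cap I=P$. $\square$

To use this pattern we want a $y$ that makes the sets of lower non-neighbors finite, simultaneously for all $f\in\Phi$. Write $\Phi=\{f_\xi:\xi<\omega_1\}$. We cannot expect finiteness at every $j$ for all $\aleph_1$ functions, but at stage $j$ there are only countably many $\xi<j$. So we ask for $y$ such that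
$$\{i<j:\ f_\xi(i,j)\notin y_{ij}\}\ \text{ is finite for all }\xi<j<\omega_1 .$$

**Bounded sets do not suffice.** Suppose all $y_{ij}$ were required to have at most $N$ elements. Take $f_\xi(i,j)=e(i,j)+1+\xi$ for $\xi\le N$, and let $j$ be infinite. If the displayed sets were finite for $\xi=0,\dots,N$, then some $i<j$ would lie in none of them, and $y_{ij}$ would contain the $N+1$ different values $f_0(i,j),\dots,f_N(i,j)$. That is impossible. So with bounded sizes this plan stops here, and one needs $|y_{ij}|$ to grow as $i$ runs through $j$.

**With $\mathcal S$ there is room.** Look first at $j=\omega$ with $e(i,\omega)=i$. Put $y_{i\omega}=\{f_0(i,\omega),\dots,f_{i-1}(i,\omega)\}$. It has at most $i$ elements, each at least $e(i,\omega)+1=i+1$, so it belongs to $\mathcal S$. For each $\xi<\omega$, it contains $f_\xi(i,\omega)$ as soon as $i>\xi$. For general $j$, the injection $e_j$ enumerates both the places $i<j$ and the functions $f_\xi$, $\xi<j$, and we do the same. Put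
$$y^0_{ij}=\{f_\xi(i,j):\ \xi<j,\ e(\xi,j)<e(i,j)\}\qquad(i<j).$$
Since $e_j$ is injective, this set has at most $e(i,j)$ elements. Each of them is $\ge e(i,j)+1$, because $f_\xi\in F$. So $y^0_{ij}\in\mathcal S$. If $\xi<j$, then $f_\xi(i,j)\in y^0_{ij}$ whenever $e(i,j)>e(\xi,j)$, which holds for all but finitely many $i<j$. Hence
$$\{i<j:\ f_\xi(i,j)\notin y^0_{ij}\}\ \text{ is finite for all }\xi<j<\omega_1.\tag{3}$$

Three adjustments to Lemma 6 remain. First, $y$ itself must vary, so we let it run over finite changes of $y^0$ in each column $j$. Second, the rule for $j\in C$ looks at the whole finite set $D_j$, which depends on the whole column $(y_{ij})_{i<j}$. So a column must be treated as *one* coordinate with a discrete topology, and it is crucial that there are only countably many possible columns. Third, (3) says nothing about pairs $i<j\le\xi$. But $\xi+1$ is countable, so $C_{f_\xi}\cap(\xi+1)$ can be prescribed outright as one of countably many finite sets.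

## 7. Separability of $K_\Phi$

**Proposition 7.** Let $\Phi\subseteq F$ with $|\Phi|=\aleph_1$. Then $K_\Phi$ has a countable dense subset.

*Proof.* Enumerate $\Phi=\{f_\xi:\xi<\omega_1\}$ without repetitions, write $C_\xi$ for $C_{f_\xi}$, and define $y^0$ as in Section 6, so that (3) holds.

**Step 1: a separable parameter space.** We collect the free choices from which points of $K_\Phi$ will be built. For $j<\omega_1$ let $Z_j$ be the set of all $z\in\mathcal S^{\,j}$ with $z(i)=y^0_{ij}$ for all but finitely many $i<j$. It is countable, since $j$ and $\mathcal S$ are countable. Give $Z_j$, the countable set $[\xi+1]^{<\omega}$ of finite subsets of $\xi+1$, and $2=\{0,1\}$ the discrete topology, and let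
$$\Omega=\prod_{j<\omega_1}Z_j\ \times\ \prod_{\xi<\omega_1}[\xi+1]^{<\omega}\ \times\ \prod_{\xi<\omega_1}2^{\omega_1}.$$
This is a product of $\aleph_1\le\mathfrak c$ nonempty countable spaces. By Lemma 3 it has a countable dense set $E$.

**Step 2: the map $\psi:\Omega\to K_\Phi$.** We turn parameters into points by the rule of Lemma 6. Let $(z,p,\sigma)\in\Omega$. Put $y_{ij}=z_j(i)\in\mathcal S$. For $\xi<j$ put
$$D_{\xi,j}=\{i<j:\ f_\xi(i,j)\notin y_{ij}\},$$
which is finite by (3), because $z_j$ differs from the $j$-th column of $y^0$ at only finitely many places. Call $P\subseteq\omega_1$ a *$\xi$-clique* if $f_\xi(i,j)\in y_{ij}$ for all $i<j$ in $P$. If $p_\xi$ is not a $\xi$-clique, put $C_\xi=\emptyset$. Otherwise put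
$$C_\xi=p_\xi\cup\big\{j>\xi:\ \sigma_\xi(j)=1,\ \ p_\xi\cap D_{\xi,j}=\emptyset,\ \ \sigma_\xi(i)=0\text{ for all }i\in D_{\xi,j}\text{ with }i>\xi\big\}.\tag{4}$$
Let $\psi(z,p,\sigma)=(y,C)$. Note that $p_\xi\subseteq\xi+1$, so in (4) the elements up to $\xi$ are exactly those of $p_\xi$. We do not claim that $\psi$ is continuous, and we shall not need it.

**Step 3: $\psi$ has values in $K_\Phi$.** We must check that every $C_\xi$ is a $\xi$-clique. The empty set is one, so assume that (4) applies. Let $i<j$ be in $C_\xi$.

- If $j\le\xi$, then $i,j\in p_\xi$, and $p_\xi$ is a $\xi$-clique.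
- If $i\le\xi<j$, then $i\in p_\xi$ and $p_\xi\cap D_{\xi,j}=\emptyset$, so $i\notin D_{\xi,j}$.
- If $\xi<i<j$, then $\sigma_\xi(i)=1$ because $i\in C_\xi$, while $\sigma_\xi$ vanishes on the part of $D_{\xi,j}$ above $\xi$ because $j\in C_\xi$. So $i\notin D_{\xi,j}$.

In the last two cases $i\notin D_{\xi,j}$ means $f_\xi(i,j)\in y_{ij}$.

**Step 4: a nonempty open set of parameters for each target.** We show that $\psi[E]$ is dense; here we find the conditions under which $\psi$ lands in a given open set. Let $W\subseteq K_\Phi$ be nonempty and clopen, and let $(y^*,C^*)\in W$. Membership in a basic neighborhood inside $W$ depends on finitely many coordinates, so there are finite $I,\Xi\subseteq\omega_1$ such that $W$ contains every $(y,C)\in K_\Phi$ with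
$$y_{ij}=y^*_{ij}\ (i<j\text{ in }I),\qquad C_\xi\cap I=C^*_\xi\cap I\ (\xi\in\Xi).\tag{5}$$
For $\xi\in\Xi$ put $P_\xi=C^*_\xi\cap I$ and $Q_\xi=I\setminus P_\xi$. Since $(y^*,C^*)\in K_\Phi$, we have $f_\xi(i,j)\in y^*_{ij}$ for $i<j$ in $P_\xi$. For $j\in I$ define $z^*_j\in Z_j$ by
$$z^*_j(i)=y^*_{ij}\ \text{ if }i\in I\cap j,\qquad z^*_j(i)=y^0_{ij}\ \text{ otherwise}.$$
For $\xi\in\Xi$ and $j\in P_\xi$ with $j>\xi$ put $D^*_{\xi,j}=\{i<j:f_\xi(i,j)\notin z^*_j(i)\}$. It is finite by (3). It is disjoint from $P_\xi$: if $i\in P_\xi$ and $i<j$, then $i\in I$, so $z^*_j(i)=y^*_{ij}$, which contains $f_\xi(i,j)$.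

Let $O\subseteq\Omega$ be the set of all $(z,p,\sigma)$ such that

- $z_j=z^*_j$ for $j\in I$;
- $p_\xi=P_\xi\cap(\xi+1)$ for $\xi\in\Xi$;
- $\sigma_\xi(j)=1$ for $\xi\in\Xi$ and $j\in P_\xi$ with $j>\xi$;
- $\sigma_\xi(i)=0$ for $\xi\in\Xi$ and all $i>\xi$ with $i\in Q_\xi\cup\bigcup\{D^*_{\xi,j}:j\in P_\xi,\ j>\xi\}$.

These are finitely many conditions, each on a single coordinate of $\Omega$. They are consistent, since $Q_\xi$ and all $D^*_{\xi,j}$ are disjoint from $P_\xi$. So $O$ is open and nonempty, and $O$ meets $E$.

**Step 5: $\psi[O]\subseteq W$.** It remains to verify (5) for $(y,C)=\psi(z,p,\sigma)$ with $(z,p,\sigma)\in O$. First, $y_{ij}=z_j(i)=z^*_j(i)=y^*_{ij}$ for $i<j$ in $I$. Now let $\xi\in\Xi$.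

The set $p_\xi=P_\xi\cap(\xi+1)$ is a $\xi$-clique: for $i<j$ in it, $f_\xi(i,j)\in y^*_{ij}=y_{ij}$. So (4) applies and $C_\xi\cap(\xi+1)=p_\xi$. As $p_\xi\subseteq I$, we get $C_\xi\cap I\cap(\xi+1)=P_\xi\cap(\xi+1)$.

Let $j\in P_\xi$ with $j>\xi$. Since $j\in I$, we have $z_j=z_j^*$ and thus $D_{\xi,j}=D^*_{\xi,j}$. All three requirements in (4) hold: $\sigma_\xi(j)=1$; the set $p_\xi\subseteq P_\xi$ is disjoint from $D^*_{\xi,j}$; and $\sigma_\xi(i)=0$ for $i\in D^*_{\xi,j}$ with $i>\xi$. So $j\in C_\xi$.

Let $q\in Q_\xi$ with $q>\xi$. Then $\sigma_\xi(q)=0$, so $q\notin C_\xi$.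

Together, $C_\xi\cap I=P_\xi=C^*_\xi\cap I$. So (5) holds and $\psi(z,p,\sigma)\in W$. Hence $\psi[E]$ meets every nonempty clopen set, and it is a countable dense subset of $K_\Phi$. $\square$

**Proof of part 2 of Theorem 1.** Let $\mathfrak B\subseteq\mathfrak A$ with $|\mathfrak B|\le\aleph_1$. Each element of $\mathfrak A$ is a Boolean combination of finitely many generators. So there is $\Phi\subseteq F$ with $|\Phi|=\aleph_1$ (add functions if necessary) such that $\mathfrak B$ is contained in the subalgebra generated by all $b^{ij}_n$ and all $c_{f,i}$ with $f\in\Phi$. By Section 4 this subalgebra is isomorphic to $\mathrm{Clop}(K_\Phi)$. By Proposition 7, $K_\Phi$ has a countable dense set, and by the observation in Section 2 the set $\mathrm{Clop}(K_\Phi)^+$ is a union of countably many ultrafilters and $\mathrm{Clop}(K_\Phi)\in\mathsf{SPM}$. Both properties pass to $\mathfrak B$. This completes the proof of Theorem 1, and with it of Corollary 2. $\square$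

## 8. Dominating families and exhaustive submeasures

The measure argument needed only one $f$ lying above a function determined by $\mu$. So a dominating family of functions should be enough. The additivity of $\mu$ can be weakened too.

**Definition.** An *exhaustive submeasure* on $\mathfrak A$ is a monotone subadditive $\nu:\mathfrak A\to\mathbb R_+$ with $\nu(0)=0$ and $\nu(a_n)\to0$ for every disjoint sequence $(a_n)$. It is *strictly positive* if $\nu(a)>0$ for $a\ne0$.

For example, every finitely additive measure $\mu$ is one: it is monotone and subadditive, and $\sum_n\mu(a_n)\le\mu(1)$ for disjoint $a_n$. An algebra has *precaliber $\aleph_1$* if among any $\aleph_1$ nonzero elements there are $\aleph_1$ that form a centered family. The *dominating number* of $(\omega^{\omega_1},\le)$ is the least size of a set $D\subseteq\omega^{\omega_1}$ such that every $h\in\omega^{\omega_1}$ satisfies $h\le g$ everywhere for some $g\in D$.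

**Theorem 8 (ZFC).** Let $F_0\subseteq F$ be any family such that every $h\in\omega^{[\omega_1]^2}$ satisfies $h\le f$ everywhere for some $f\in F_0$. Then $\mathfrak A_0=\mathrm{Clop}(K_{F_0})$ has these properties:

(a) every subalgebra of size $\le\aleph_1$ is $\sigma$-centered; in particular $\mathfrak A_0$ has precaliber $\aleph_1$;

(b) $\mathfrak A_0$ carries no strictly positive exhaustive submeasure. A fortiori $\mathfrak A_0\notin\mathsf{SPM}$;

(c) $|\mathfrak A_0|=|F_0|\ge\aleph_2$. Hence the size may be taken to be the dominating number of $(\omega^{\omega_1},\le)$. Under GCH it is $\aleph_2=\mathfrak c^+$, the least size any counterexample can have.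

*Proof of (c).* Given functions $f_\alpha$ ($\alpha<\omega_1$) and an enumeration $(q_\alpha)_{\alpha<\omega_1}$ of $[\omega_1]^2$, put $h(q_\alpha)=f_\alpha(q_\alpha)+1$. No $f_\alpha$ dominates $h$ everywhere. So $|F_0|\ge\aleph_2$. The algebra $\mathfrak A_0$ has $\aleph_1+|F_0|=|F_0|$ generators, and for fixed $i$ the sets $c_{f,i}$ ($f\in F_0$) are distinct, so $|\mathfrak A_0|=|F_0|$. A dominating family for $(\omega^{\omega_1},\le)$ can be transported to $[\omega_1]^2$ by a bijection of $\omega_1$ with $[\omega_1]^2$. Replacing each member $g$ by $\max(g,e+1)$ moves it into $F$ and keeps it dominating, so such an $F_0$ exists of size the dominating number. Under GCH, $|\omega^{\omega_1}|=2^{\aleph_1}=\aleph_2$, so $|F_0|=\aleph_2=\mathfrak c^+$. An algebra outside $\mathsf{SPM}$ whose subalgebras of size $\le\mathfrak c$ are all in $\mathsf{SPM}$ cannot have size $\le\mathfrak c$, since it is a subalgebra of itself.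

*Proof of (a).* The proof of part 2 of Theorem 1 applies with $F_0$ in place of $F$. We choose $\Phi\subseteq F_0$ with $|\Phi|=\aleph_1$, which is possible because $|F_0|\ge\aleph_2$, use the projection $K_{F_0}\to K_\Phi$ from Section 4, and apply Proposition 7. For precaliber, $\aleph_1$ nonzero elements generate a subalgebra of size $\aleph_1$, whose nonzero elements are covered by countably many centered families. One of these contains $\aleph_1$ of the given elements.

*Proof of (b).* Suppose $\nu$ is a strictly positive exhaustive submeasure on $\mathfrak A_0$.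

**Step 1: intersections that stay large.** This replaces integration. Let $(a_k)_{k\in\omega}$ satisfy $\nu(a_k)\ge\delta>0$ for all $k$. We claim that there are $m$, $\delta'>0$ and infinitely many $k$ with $\nu(a_m\cap a_k)\ge\delta'$.

First, there is $N$ with $\nu\big(a_k\setminus\bigcup_{n\le N}a_n\big)<\delta/2$ for all $k$. Otherwise put $k_0=0$ and choose inductively $k_{t+1}$ such that $d_t=a_{k_{t+1}}\setminus\bigcup_{n\le k_t}a_n$ has $\nu(d_t)\ge\delta/2$. Then $k_{t+1}>k_t$, since otherwise $d_t=0$. For $s<t$ we have $d_s\subseteq a_{k_{s+1}}$ and $k_{s+1}\le k_t$, so $d_s\cap d_t=0$. This is a disjoint sequence with $\nu(d_t)\ge\delta/2$, contradicting exhaustivity.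

With this $N$, subadditivity gives $\sum_{m\le N}\nu(a_m\cap a_k)>\delta/2$ for each $k$, so some $m\le N$ has $\nu(a_m\cap a_k)\ge\delta/(2(N+1))=:\delta'$. Some $m$ serves infinitely many $k$.

**Step 2: $\nu(b^{ij}_n)\to0$ as $n\to\infty$, for fixed $i<j$.** This is the analogue of Step 1 in Section 5. Write $b_n$ for $b^{ij}_n$ and suppose that $\nu(b_n)\ge\delta>0$ for all $n$ in an infinite set $A_0$. Apply Step 1 to $(b_n)_{n\in A_0}$. It gives $n_1\in A_0$, $\delta_1>0$ and an infinite $A_1\subseteq A_0$, all of whose elements exceed $n_1$, with $\nu(b_{n_1}\cap b_k)\ge\delta_1$ for $k\in A_1$. Apply Step 1 to $(b_{n_1}\cap b_k)_{k\in A_1}$. It gives $n_2\in A_1$, $\delta_2>0$ and an infinite $A_2\subseteq A_1$ above $n_2$ with $\nu(b_{n_1}\cap b_{n_2}\cap b_k)\ge\delta_2$ for $k\in A_2$. Continue in this way. We obtain $n_1<n_2<\cdots$ such that every finite intersection $b_{n_1}\cap\dots\cap b_{n_t}$ has positive $\nu$, hence is nonempty. Take $t=n_1+1$. A point of the intersection has $\{n_1,\dots,n_t\}\subseteq y_{ij}\in\mathcal S$, so $|y_{ij}|\ge n_1+1$, contradicting the last statement of Lemma 5.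

**Step 3: choosing $f$.** By Step 2 there is $h$ such that $\nu(b^{ij}_n)\le2^{-e(i,j)}$ for all $n\ge h(i,j)$ and all $i<j$. Choose $f\in F_0$ with $f\ge h$ everywhere and put $c_i=c_{f,i}$. By (1), $\nu(c_i\cap c_j)\le2^{-e(i,j)}$ for $i<j$. Fix $\varepsilon>0$ and an uncountable $J$ with $\nu(c_i)\ge\varepsilon$ for $i\in J$, and fix $r$ with $2^{-r}\le\varepsilon/2$.

**Step 4: a sequence with summable overlaps.** Bonferroni is not available for submeasures, so we arrange that the overlaps with earlier terms add up to little. We choose $j_1<j_2<\cdots$ and uncountable $J=J_1\supseteq J_2\supseteq\cdots$ with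
$$j_k\in J_k,\qquad J_{k+1}=\{j\in J_k:\ j>j_k,\ e(j_k,j)\ge k+r\}.$$
We must see that some $j_k\in J_k$ makes $J_{k+1}$ uncountable. Suppose none does, and take $k+r+1$ elements $i$ of $J_k$. For each of them, all but countably many $j\in J_k$ satisfy $j>i$ and $e(i,j)<k+r$. So some $j\in J_k$ lies above all of them and satisfies $e(i,j)<k+r$ for all $k+r+1$ of them, contradicting the injectivity of $e_j$.

**Step 5: contradiction with exhaustivity.** For $l<k$ we have $j_k\in J_{l+1}$, so $e(j_l,j_k)\ge l+r$ and $\nu(c_{j_l}\cap c_{j_k})\le2^{-(l+r)}$. Since $\sum_{l\ge1}2^{-(l+r)}=2^{-r}$, subadditivity gives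
$$\nu\Big(c_{j_k}\setminus\bigcup_{l<k}c_{j_l}\Big)\ \ge\ \varepsilon-2^{-r}\ \ge\ \varepsilon/2\qquad\text{for all }k.$$
These sets are pairwise disjoint, so exhaustivity is violated. Since a strictly positive measure is a strictly positive exhaustive submeasure, $\mathfrak A_0\notin\mathsf{SPM}$. $\square$

## 9. Strongly compact cardinals, and the role of CH

Theorem 1 gives failure of reflection at $\aleph_1$. Above a large cardinal, reflection does hold. Recall that if $\kappa$ is strongly compact, then for every set $X$ there is a $\kappa$-complete ultrafilter $U$ on $[X]^{<\kappa}$ with $\{x:a\in x\}\in U$ for all $a\in X$. We use only that $U$ is countably complete: if a countable union of sets belongs to $U$, so does one of them.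

**Proposition 9.** If $\kappa$ is strongly compact, then every $\mathfrak A\notin\mathsf{SPM}$ has a subalgebra $\mathfrak B\notin\mathsf{SPM}$ with $|\mathfrak B|<\kappa$. In particular this holds in any model of GCH containing a strongly compact cardinal.

*Proof.* Suppose all subalgebras of $\mathfrak A$ of size $<\kappa$ are in $\mathsf{SPM}$; we produce a strictly positive measure on $\mathfrak A$. For $x\in[\mathfrak A]^{<\kappa}$ the subalgebra generated by $x$ has size $<\kappa$; let $\mu_x$ be a strictly positive probability on it. Take $U$ as above with $X=\mathfrak A$, and put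
$$\mu(a)=\lim_{x\to U}\mu_x(a).$$
This makes sense, because $\mu_x(a)$ is defined and lies in $[0,1]$ for all $x\ni a$, that is, for $U$-almost all $x$. If $a\wedge b=0$, then for all $x$ containing $a$ and $b$ we have $\mu_x(a\vee b)=\mu_x(a)+\mu_x(b)$, and in the limit $\mu$ is finitely additive. Let $a\ne0$. Then
$$\{x:a\in x\}=\bigcup_{n\ge1}\{x\ni a:\ \mu_x(a)>1/n\}$$
belongs to $U$, so by countable completeness one of the sets on the right does. For that $n$, $\mu(a)\ge1/n>0$. So $\mathfrak A\in\mathsf{SPM}$. $\square$

So under GCH the obstruction at $\mathfrak c$ is unconditional, but in a model of GCH with a strongly compact cardinal it does not persist to all cardinals.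

**Remark.** For reflection to size $\le\mathfrak c$, the failure of CH is essential. If every $\mathfrak A\notin\mathsf{SPM}$ has a subalgebra outside $\mathsf{SPM}$ of size $\le\mathfrak c$, then $\mathfrak c\ge\aleph_2$ by Theorem 1. Such reflection is consistent relative to a supercompact cardinal, by the NMA$^-$ result quoted in Section 1. That result also shows, relative to the same consistency assumption, that "$\le\aleph_1$" in Theorem 1 cannot be replaced in ZFC by "$<\mathfrak c$": under NMA$^-$ an algebra all of whose subalgebras of size $<\mathfrak c$ are in $\mathsf{SPM}$ is itself in $\mathsf{SPM}$.
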